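# The Koopman algebra of the Grigorchuk group is just-infinite

## 1. Two-by-two matrices over $C^*_\pi(\mathcal G)$

Let $T$ be the infinite binary rooted tree: its vertices are the finite words over $\{0,1\}$, the root is the empty word, and $w$ is joined to $w0$ and $w1$. The first Grigorchuk group $\mathcal G$ is generated by the automorphisms $a,b,c,d$ of $T$ given, for a finite or infinite word $w$, by
$$a(0w)=1w,\quad a(1w)=0w,\qquad b(0w)=0\,a(w),\quad b(1w)=1\,c(w),$$
$$c(0w)=0\,a(w),\quad c(1w)=1\,d(w),\qquad d(0w)=0w,\quad d(1w)=1\,b(w).$$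
The action on $T$ is faithful. We have $a^2=1$, and $\{1,b,c,d\}$ is isomorphic to $\mathbb Z/2\mathbb Z\oplus\mathbb Z/2\mathbb Z$, so $b,c,d$ are commuting involutions with $bc=d$, $bd=c$, $cd=b$. The group acts on the space $\partial T=\{0,1\}^{\mathbb N}$ of infinite rays and preserves the uniform Bernoulli measure $\mu$, since an automorphism permutes the $2^n$ cylinders of level $n$, each of measure $2^{-n}$. The **Koopman representation** is the unitary representation $(\pi(g)f)(x)=f(g^{-1}x)$ on $L^2(\partial T,\mu)$, and $A=C^*_\pi(\mathcal G)$ is the norm closure of $\pi(\mathbb C[\mathcal G])$.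

Here is the construction on which everything turns. For $x\in\{0,1\}$ let $S_x$ be the isometry of $L^2(\partial T)$ with
$$(S_xf)(xw)=\sqrt2\,f(w),\qquad S_xf=0\ \text{ off the half } x\,\partial T .$$
Then $S_x^*S_y=\delta_{xy}1$ and $S_0S_0^*+S_1S_1^*=1$. So $L^2(\partial T)$ is two copies of itself, and an operator $y$ becomes the $2\times2$ matrix with entries $S_u^*yS_v$. The generators of $A$ become
$$\pi(a)=\begin{pmatrix}0&1\\1&0\end{pmatrix},\quad \pi(b)=\begin{pmatrix}\pi(a)&0\\0&\pi(c)\end{pmatrix},\quad \pi(c)=\begin{pmatrix}\pi(a)&0\\0&\pi(d)\end{pmatrix},\quad \pi(d)=\begin{pmatrix}1&0\\0&\pi(b)\end{pmatrix}.$$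
For instance $(\pi(b)S_0f)(0y)=(S_0f)(b(0y))=(S_0f)(0\,a(y))=\sqrt2 f(a(y))$, which is $(S_0\pi(a)f)(0y)$.

All entries lie in $A$. Hence $A\subset M_2(A)$, and on iterating, $A\subset A_n:=M_{2^n}(A)$, where all these algebras act on the same Hilbert space, $A=A_0\subset A_1\subset A_2\subset\cdots$, and they share the same unit. Let
$$B=\overline{\bigcup_nA_n}.$$

There is also an inclusion in the other direction. Look at $\pi(d)-1$: its matrix has the single non-zero entry $\pi(b)-1$. So some single-entry matrices already lie in $A$. We shall see that this happens on a large scale: there is a closed ideal $J$ of $A$, of finite codimension, with $M_{2^n}(J)\subset A$ for every $n$. Writing $J_n=M_{2^n}(J)$, we get the double inclusion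
$$J_n\ \subset\ A\ \subset\ A_n,\qquad J_n \text{ an ideal of } A_n,\qquad \dim A/J_n<\infty. \tag{1}$$

The purpose of (1) is to control the ideals of $A$. The algebra $A$ has many ideals. The algebra $B$ will turn out to have none except $0$ and $B$. The double inclusion lets us carry this simplicity down to $A$, with a loss of finite codimension only.

## 2. Just-infinite algebras, and what is asked about $A$

All ideals below are two-sided, and all representations of unital $C^*$-algebras are unital.

**Definition.** A $C^*$-algebra $A$ is *just-infinite* if it is infinite dimensional and $A/I$ is finite dimensional for every non-zero closed ideal $I$ of $A$.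

Three small examples. An infinite-dimensional simple $C^*$-algebra is just-infinite, since its only non-zero closed ideal is itself. The algebra $\mathcal K(\ell^2)+\mathbb C1$ of compact operators plus scalars is just-infinite and not simple: from a non-zero $x\in I$ one gets a non-zero rank-one operator by multiplying with rank-one operators on both sides, hence every rank-one operator in the same way, hence $I\supset\mathcal K$ and $\dim(A/I)\le1$. The algebra $C(\mathbb T)$ of continuous functions on the circle is not just-infinite: the functions vanishing on an arc $E$ form a non-zero ideal with quotient $C(E)$.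

Grigorchuk, Musat and Rørdam, in "Just-infinite C*-algebras", arXiv:1604.08774 (2016), state the conjecture that $C^*_\pi(\mathcal G)$ is just-infinite. These notes prove that the conjecture is true.

**The finite levels by hand.** Let $E_n\subset L^2(\partial T)$ be the $2^n$-dimensional space of functions that depend only on the first $n$ letters. Each $E_n$ is invariant under $\pi(\mathcal G)$, because group elements permute the cylinders of level $n$. The union of the $E_n$ is dense in $L^2(\partial T)$, so an $x\in A$ which vanishes on all $E_n$ is $0$. Thus $A$ has enough finite-dimensional representations to separate its points: it is residually finite dimensional. Let $\rho_0=\pi|_{E_0}$ and $\rho_n=\pi|_{E_n\ominus E_{n-1}}$ for $n\ge1$.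

The first three are easy. $\rho_0$ is the trivial representation. $E_1\ominus E_0$ is spanned by $r=1_{0\partial T}-1_{1\partial T}$, with $\pi(a)r=-r$, while $b,c,d$ fix $r$. $E_2\ominus E_1$ has the basis $S_0r,S_1r$, and the matrices of Section 1 give
$$\rho_2(a)=\begin{pmatrix}0&1\\1&0\end{pmatrix},\qquad \rho_2(b)=\rho_2(c)=\begin{pmatrix}-1&0\\0&1\end{pmatrix},\qquad \rho_2(d)=1.$$
A matrix that commutes with $\rho_2(b)$ is diagonal, and a diagonal matrix that commutes with $\rho_2(a)$ is scalar, so $\rho_2$ is irreducible. Section 9 shows that all $\rho_k$ are irreducible. This makes the conjecture concrete. If $S$ is an infinite set of indices, then $I_S=\bigcap_{k\in S}\ker\rho_k$ has infinite-dimensional quotient, because $A/I_S$ maps onto matrix algebras of unbounded size. So just-infiniteness forces $I_S=0$: one may discard any collection of levels, as long as infinitely many remain, and still see all of $A$.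

**What the group alone gives.** The group $\mathcal G$ is just-infinite: it is infinite, and every non-trivial normal subgroup has finite index. So try the following. Let $I\ne0$ be a closed ideal with quotient map $\kappa:A\to A/I$. The map $g\mapsto\kappa(\pi(g))$ is a homomorphism to the unitary group of $A/I$. If its kernel is non-trivial, its image is finite, and $A/I$, being the closed span of this image, is finite dimensional. The argument stops exactly at those ideals that contain no $\pi(g)-1$ with $g\neq1$. Nothing formal excludes them. The group $\mathbb Z$ is just-infinite, and its regular representation generates $C(\mathbb T)$, with $n$ acting as $z^n$. The ideal of functions vanishing on an arc contains no $z^n-1$ with $n\ne0$, since $z^n-1$ has only finitely many zeros, and its quotient is infinite dimensional.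

**What simplicity of $B$ alone gives.** Suppose we know that $B$ is simple, and let $0\ne I\subset A$ be a closed ideal. The ideal of $B$ generated by $I$ is all of $B$, so some sum $\sum_iy_ix_iz_i$ with $x_i\in I$ is close to $1$. But $y_i,z_i$ lie in $B$, not in $A$, so we cannot conclude that $1\in I$. And this conclusion would be wrong: the proper ideal $\ker\rho_0$ of $A$ is non-zero. The remedy is to multiply the relation by elements of $J_n$ on both sides. By (1), $J_nA_n\subset J_n\subset A$, so this brings the coefficients back into $A$. That is Proposition 8. The rest of the work is to prove (1), and to prove that $B$ is simple.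

## 3. Sections, branching, regular points, and the statements

The argument uses only four properties of $\mathcal G$, so we isolate them. Let $X$ be a finite alphabet with $q=|X|\ge2$ letters, $X^*$ the rooted tree of words, $\mu$ the uniform Bernoulli measure on $\partial T=X^{\mathbb N}$, and $G$ a countable group acting faithfully on $X^*$ by automorphisms.

**Definition (sections).** For a word $v$ and $g\in G$, the *section* $g|_v$ is the tree automorphism with $g(vw)=g(v)\,g|_v(w)$.

Comparing both sides on $vw$ gives $(gh)|_v=g|_{h(v)}\,h|_v$ and $g|_{vw}=(g|_v)|_w$. In $\mathcal G$, for example, $b|_0=a$, $b|_1=c$ and $b|_{11}=c|_1=d$.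

**Definition (one-branch automorphisms).** For a tree automorphism $k$ and $x\in X$, let $\delta_x(k)$ be the automorphism acting as $k$ on the subtree at $x$ and trivially on the other first-level subtrees.

In $\mathcal G$ we have $d=\delta_1(b)$ and $ada=\delta_0(b)$. The first three conditions are these.

* **(P1)** $g|_v\in G$ for all $g\in G$, $v\in X^*$.
* **(P2)** $G$ is transitive on $X$, and for each $x\in X$ the map $\mathrm{Stab}_G(x)\to G$, $g\mapsto g|_x$, is onto.
* **(P3)** There is a finite-index subgroup $K\le G$ with $\delta_x(k)\in K$ for all $k\in K$, $x\in X$.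

**Definition (regular points).** A point $\xi\in\partial T$ is *regular* if every $g\in G$ with $g\xi=\xi$ fixes a neighborhood of $\xi$ pointwise.

For $\mathcal G$ the point $1^\infty=111\cdots$ is not regular. The element $b$ fixes it, and $b|_{1^n}$ runs cyclically through $b,c,d$. Whenever $b|_{1^n}$ is $b$ or $c$, it acts on the subtree at $1^n0$ as $a$, so $b$ moves points arbitrarily close to $1^\infty$. Regular points nevertheless always exist. Indeed $\xi$ is non-regular iff for some $g$ it lies in the closed set $\mathrm{Fix}(g)$ but not in its interior, that is, iff $\xi\in\bigcup_{g\in G}\partial\,\mathrm{Fix}(g)$. The boundary of a closed set is closed and nowhere dense, $G$ is countable, and by Baire's theorem such a union is not the whole compact space $\partial T$.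

* **(P4)** For some regular $\xi$, the representation of $G$ on $\ell^2(G\xi)$, $g\delta_x=\delta_{gx}$, has *almost invariant unit vectors*: unit vectors $\eta_k$ with $\|g\eta_k-\eta_k\|\to0$ for every $g\in G$.

As an illustration of the last notion, let $\mathbb Z$ act on $\ell^2(\mathbb Z)$ by shifts. The vectors $\eta_k=k^{-1/2}1_{\{1,\dots,k\}}$ satisfy $\|\eta_k\text{ shifted by }1-\eta_k\|^2=2/k\to0$.

Put $A=C^*_\pi(G)$, and let $B\subset B(L^2(\partial T,\mu))$ be the $C^*$-algebra generated by $\pi(G)$ and $C(\partial T)$, the latter acting by multiplication. Lemma 6 will show that this is the $B$ of Section 1.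

**Theorem 1.** $\mathcal G$ satisfies (P1)–(P4). If $G$ satisfies (P1)–(P4), then $B$ is simple and $C^*_\pi(G)$ is just-infinite. In particular $C^*_\pi(\mathcal G)$ is just-infinite.

**Theorem 2.** If $G$ satisfies (P1)–(P3), the following are equivalent: (i) $C^*_\pi(G)$ is just-infinite; (ii) $B$ is simple; (iii) (P4) holds; (iv) (P4) holds at every regular $\xi$. These hold in particular if $G$ is amenable. They also hold if $G$ is finitely generated and contracting, in the sense that for some $n\ge1$, $\rho<1$, $M$ and word length $|\cdot|$ one has $|g|_v|\le\rho|g|+M$ for all $g\in G$, $v\in X^n$.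

**Theorem 3.** For $\mathcal G$, let $\rho_n$ be as in Section 2, so that $d_0:=\dim\rho_0=1$ and $d_n:=\dim\rho_n=2^{n-1}$ for $n\ge1$. The $\rho_n$ are pairwise inequivalent and irreducible, and $F\mapsto I_F=\bigcap_{k\in F}\ker\rho_k$ is a bijection from the finite subsets of $\{0,1,2,\dots\}$ onto the non-zero closed ideals of $A=C^*_\pi(\mathcal G)$, with $A/I_F\cong\bigoplus_{k\in F}M_{d_k}(\mathbb C)$ (and $I_\emptyset=A$). Every irreducible representation of $A$ is either faithful or equivalent to some $\rho_k$. For every infinite $S\subset\mathbb N=\{0,1,2,\dots\}$, $\bigoplus_{k\in S}\rho_k$ is faithful on $A$; consequently $\|x\|=\lim_{k\to\infty}\|\rho_k(x)\|$ for all $x\in A$.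

We begin with the part of Theorem 1 that explains the ideal $J$.

**Proposition 4.** $\mathcal G$ satisfies (P1)–(P3), with $K$ in (P3) the normal closure of $t=(ab)^2$.

*Proof.* Write $g=(g|_0,g|_1)$ when $g$ fixes both letters. Multiplication of such elements is coordinatewise. The definitions give $b=(a,c)$, $c=(a,d)$, $d=(1,b)$, and conjugation by $a$ swaps the coordinates: $aba=(c,a)$, $aca=(d,a)$, $ada=(b,1)$.

**(P1).** The sections of the generators at letters are $1,a,b,c,d$, so $(gh)|_x=g|_{h(x)}h|_x$ shows that $g|_x\in\mathcal G$ for all $g$. Then $g|_{vx}=(g|_v)|_x$ gives the claim for all words.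

**(P2).** The element $a$ swaps $0$ and $1$. The map $g\mapsto g|_0$ is a homomorphism on $\mathrm{Stab}(0)$. On $b,d,aba,aca,ada$ it takes the values $a,1,c,d,b$, which generate $\mathcal G$, so it is onto. If $h\in\mathrm{Stab}(0)$ has $h|_0=g$, then $aha(1w)=ah(0w)=a(0\,g(w))=1\,g(w)$, so the same holds for the letter $1$.

**(P3), finite index.** Modulo $K$ the involutions $a$ and $b$ satisfy $(ab)^2=1$, so they commute. Also $b$ commutes with $d$. So $b$ is central in $\mathcal G/K$, because $\mathcal G=\langle a,b,d\rangle$. Moreover $(ad)^2=(ada)d=(b,1)(1,b)=(b,b)$, so $(ad)^4=1$ and $\langle a,d\rangle$ has order at most $8$. Hence $|\mathcal G/K|\le2\cdot8=16$.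

**(P3), branching.** We have $t=(aba)b=(c,a)(a,c)=(ca,ac)$. The commutator of $t$ with $ada=(b,1)$ lies in the normal subgroup $K$, and
$$t(ada)t^{-1}(ada)^{-1}=(ca\,b\,ac\,b,\ 1).$$
With $cb=d$ and $c=db$, the first coordinate is $c\,aba\,(cb)=c\,aba\,d=d\,(baba)\,d=d\,t^{-1}d$. Hence $\delta_0(dt^{-1}d)\in K$. Now let $L=\{k\in\mathcal G:\delta_0(k)\in K\}$, a subgroup. It is normal: given $g\in\mathcal G$, (P2) supplies $h\in\mathrm{Stab}(0)$ with $h|_0=g$, and for $k\in L$ we get $h\,\delta_0(k)\,h^{-1}=\delta_0(gkg^{-1})\in K$. Since $dt^{-1}d\in L$ and $L$ is normal, $t\in L$, so $K\subset L$. That is, $\delta_0(k)\in K$ for all $k\in K$. Finally $\delta_1(k)=a\,\delta_0(k)\,a\in K$. $\square$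

## 4. The inclusions $J_n\subset A\subset A_n$

From here to the end of Section 6, $G$ satisfies (P1)–(P3).

**Lemma 5.** For $u,v\in X^n$ and $g\in G$ there is $h\in G$ with $h(v)=u$ and $h|_v=g$. In particular $G$ is transitive on every $X^n$, and all orbits on $\partial T$ are infinite.

*Proof.* The point is to prescribe both where $v$ goes and what happens below it. Induct on $n$; for $n=0$ take $h=g$. Let $v=v'x$, $u=u'y$ with $x,y\in X$. By (P2) choose $p\in G$ with $p(x)=y$. By (P1), $p|_x\in G$, so (P2) supplies $s\in\mathrm{Stab}(x)$ with $s|_x=(p|_x)^{-1}g$. Then $h'=ps$ satisfies $h'(x)=y$ and $h'|_x=p|_x\,s|_x=g$. By induction there is $h$ with $h(v')=u'$ and $h|_{v'}=h'$. Then $h(v'x)=u'h'(x)=u$ and $h|_{v'x}=h'|_x=g$. Transitivity on $X^n$ shows that each orbit on $\partial T$ has at least $q^n$ points for every $n$. $\square$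

For $v\in X^n$ let $S_v$ be the isometry with $(S_vf)(vw)=q^{n/2}f(w)$ and $S_vf=0$ off $v\partial T$. Directly from the definition, $S_uS_v=S_{uv}$; for $|u|=|v|=n$ we have $S_u^*S_v=\delta_{uv}1$; and $\sum_{|v|=n}S_vS_v^*=1$. The projection $P_v=S_vS_v^*$ is multiplication by $1_{v\partial T}$. Moreover
$$\pi(g)S_v=S_{g(v)}\,\pi(g|_v),\qquad \pi(g)P_v=P_{g(v)}\,\pi(g). \tag{2}$$
For the first identity, both sides applied to $f$ vanish off $g(v)\partial T$. At a point $g(v)z$ put $w=(g|_v)^{-1}z$. Then $g(vw)=g(v)z$, so the left side is $(S_vf)(vw)=q^{n/2}f(w)$, and the right side is $q^{n/2}f((g|_v)^{-1}z)$, which is the same. The second holds because $g$ carries $v\partial T$ onto $g(v)\partial T$.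

Define
$$A_n=\Big\{\sum_{|u|=|v|=n}S_u\,x_{uv}\,S_v^*:\ x_{uv}\in A\Big\}.$$
By the relations among the $S_v$, the map $(x_{uv})\mapsto\sum S_ux_{uv}S_v^*$ is an injective unital $*$-homomorphism from $M_{q^n}(A)$, so $A_n\cong M_{q^n}(A)$ is a $C^*$-algebra.

**Lemma 6.** $A=A_0\subset A_1\subset A_2\subset\cdots$, all with the same unit, and
$$B=\overline{\bigcup_nA_n}=\overline{\mathrm{span}}\{\pi(h)P_v:\ h\in G,\ v\in X^*\}. \tag{3}$$

*Proof.* By (2), $\pi(g)=\sum_{|v|=n}\pi(g)S_vS_v^*=\sum_{|v|=n}S_{g(v)}\pi(g|_v)S_v^*$, which lies in $A_n$ by (P1). So $A\subset A_n$ for all $n$. In particular $A\subset A_1$, whence $S_uAS_v^*\subset S_uA_1S_v^*\subset A_{n+1}$ for $u,v\in X^n$, using $S_uS_x=S_{ux}$. Thus $A_n\subset A_{n+1}$.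

Given $u,v\in X^n$ and $g\in G$, take $h$ from Lemma 5. By (2), $\pi(h)P_v=\pi(h)S_vS_v^*=S_u\pi(g)S_v^*$. So each $A_n$ lies in the closed span in (3), which lies in $B$. Conversely, $\overline{\bigcup A_n}$ is a $C^*$-algebra that contains $\pi(G)$ and every $P_v=S_v1S_v^*$, and the $P_v$ span a dense subspace of $C(\partial T)$. So it contains $B$. $\square$

Now let $J$ be the closed ideal of $A$ generated by $\{\pi(k)-1:k\in K\}$. Since $\pi(G)$ spans a dense subspace of $A$, $J$ is the closed span of the elements $\pi(x)(\pi(k)-1)\pi(y)$ with $x,y\in G$, $k\in K$. Put $J_n=\{\sum_{|u|=|v|=n}S_ux_{uv}S_v^*:x_{uv}\in J\}$, which corresponds to $M_{q^n}(J)$ and is a closed ideal of $A_n$. Here $J_0=J$.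

**Lemma 7.** $J\supset J_1\supset J_2\supset\cdots$. Hence $J_n$ is a closed ideal of $A$, and $\dim A/J_n<\infty$. Moreover $A$ is infinite dimensional.

*Proof.* **Step 1: $J_1\subset J$.** This is where branching enters. Let $u,v\in X$, $x,y\in G$, $k\in K$. By (P3), $\delta_v(k)\in K$. By (2), $\pi(\delta_v(k))=S_v\pi(k)S_v^*+\sum_{z\ne v}P_z$, so
$$\pi(\delta_v(k))-1=S_v(\pi(k)-1)S_v^*\in J.$$
This is a matrix with one non-zero entry on the diagonal; we move it to the place $(u,v)$ and multiply the entry by $\pi(x)$ and $\pi(y)$. By Lemma 5 choose $h,h'\in G$ with $h(v)=u$, $h|_v=x$, $h'(v)=v$, $h'|_v=y$. Then $\pi(h)S_v=S_u\pi(x)$. Since $h'^{-1}(v)=v$ and $h'^{-1}|_v=y^{-1}$, we also have $\pi(h'^{-1})S_v=S_v\pi(y^{-1})$, whose adjoint is $S_v^*\pi(h')=\pi(y)S_v^*$. Therefore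
$$S_u\,\pi(x)(\pi(k)-1)\pi(y)\,S_v^*=\pi(h)\,S_v(\pi(k)-1)S_v^*\,\pi(h')\in J.$$
The map $z\mapsto S_uzS_v^*$ is linear and isometric and $J$ is closed, so $S_uJS_v^*\subset J$ for all $u,v\in X$, that is, $J_1\subset J$.

**Step 2: $J_{n+1}\subset J_n$.** For $u,v\in X^n$ and $x,y\in X$ we have $S_{ux}JS_{vy}^*=S_u(S_xJS_y^*)S_v^*\subset S_uJS_v^*$ by Step 1.

**Step 3: finite codimension.** Now $J_n\subset J\subset A\subset A_n$, and $J_n$ is an ideal of $A_n$, so it is an ideal of $A$. The set $\{g\in G:\pi(g)-1\in J\}$ is the kernel of a homomorphism from $G$ to the unitaries of $A/J$. It is a normal subgroup containing $K$, so it contains the normal closure $N$ of $K$, which has finite index. Hence $A/J$ is the closed span of the image of the finite group $G/N$, and $\dim A/J<\infty$. Finally $A/J_n\subset A_n/J_n\cong M_{q^n}(A/J)$ is finite dimensional.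

**Step 4: $\dim A=\infty$.** For $v\in X^n$ the space $A\,1_{v\partial T}$ contains $\pi(g)1_{v\partial T}=1_{g(v)\partial T}$ for all $g$, hence all $1_{u\partial T}$ with $u\in X^n$. So $\dim A\ge q^n$ for every $n$. $\square$

## 5. Ideals of $A$ when $B$ is simple

**Proposition 8.** If $B$ is simple, every non-zero closed ideal $I$ of $A$ contains some $J_m$. Hence $A$ is just-infinite.

*Proof.* **Step 1: write $1$ in terms of $I$ at a finite level.** The closed ideal of $B$ generated by $I$ is non-zero, so it is $B$. Since $\bigcup_mA_m$ is dense in $B$, there are $x_i\in I$ and $y_i,z_i\in\bigcup_mA_m$, finitely many, with $\big\|1-\sum_iy_ix_iz_i\big\|<1$. Choose $m$ such that all $y_i,z_i$ lie in $A_m$. As $I\subset A\subset A_m$, the element $s=\sum_iy_ix_iz_i$ lies in $A_m$ and is invertible there. With $z_i'=z_is^{-1}\in A_m$ we have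
$$1=\sum_iy_i\,x_i\,z_i'.$$

**Step 2: bring the coefficients back into $A$.** Let $j,j'\in J_m$. Then
$$jj'=\sum_i(jy_i)\,x_i\,(z_i'j').$$
Because $J_m$ is an ideal of $A_m$, both $jy_i$ and $z_i'j'$ lie in $J_m$, and $J_m\subset A$ by Lemma 7. As $x_i\in I$ and $I$ is an ideal of $A$, each summand is in $I$. So $jj'\in I$.

**Step 3: conclude.** A closed ideal of a $C^*$-algebra has an approximate unit, so every $j\in J_m$ is a limit of products $je_\lambda$ with $e_\lambda\in J_m$. As $I$ is closed, $J_m\subset I$. Then $A/I$ is a quotient of $A/J_m$, which is finite dimensional, and $A$ is infinite dimensional, both by Lemma 7. $\square$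

## 6. Simplicity of $B$ and states concentrated at a regular point

To see that $B$ is simple we look for a representation of $B$ whose kernel is as large as possible, and show that it is faithful. The multiplication operators in $B$ suggest where to look. No representation of $B$ can kill a cylinder projection $P_v$. So every representation has vectors living over smaller and smaller cylinders around a given point $\xi$, and in the limit a state concentrated at $\xi$. If $\xi$ is regular, there is only one such state. We now make this precise. Fix a regular $\xi$ and let $v_n$ be its prefix of length $n$.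

**Lemma 9.** There is exactly one state $\varphi_\xi$ on $B$ with $\varphi_\xi(P_{v_n})=1$ for all $n$. Its GNS representation $\lambda_\xi$ acts on $\ell^2(G\xi)$ with cyclic vector $\delta_\xi$, by $\lambda_\xi(\pi(h))\delta_x=\delta_{hx}$ and $\lambda_\xi(P_u)\delta_x=1_{u\partial T}(x)\,\delta_x$.

*Proof.* **Existence.** The functions $S_{v_n}1$ are unit vectors, and $P_{v_m}S_{v_n}1=S_{v_n}1$ for $n\ge m$. By weak* compactness of the state space, the vector states at $S_{v_n}1$ have a cluster point, and it takes the value $1$ at every $P_{v_m}$.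

**Uniqueness.** Let $\varphi$ be such a state. By Cauchy–Schwarz, $|\varphi((1-P_{v_n})y)|^2\le\varphi(1-P_{v_n})\varphi(y^*y)=0$, and similarly on the right, so
$$\varphi(y)=\varphi(P_{v_n}yP_{v_n})\qquad\text{for all }y\in B\text{ and all }n.$$
By (3) it is enough to determine $\varphi$ on $y=\pi(h)P_u$. Take $n\ge|u|$.

If $u$ is not a prefix of $\xi$, then $P_uP_{v_n}=0$ and $\varphi(y)=0$. If $u$ is a prefix of $\xi$, then $P_uP_{v_n}=P_{v_n}$ and $\varphi(y)=\varphi(P_{v_n}\pi(h)P_{v_n})$. Suppose $h\xi\ne\xi$. For large $n$ the prefix $h(v_n)$ of $h\xi$ differs from $v_n$, and (2) gives $P_{v_n}\pi(h)P_{v_n}=P_{v_n}P_{h(v_n)}\pi(h)=0$, so $\varphi(y)=0$. Suppose $h\xi=\xi$. By regularity $h$ fixes $v_n\partial T$ pointwise for large $n$. Then $\pi(h)$ fixes every function supported on $v_n\partial T$, that is, $\pi(h)P_{v_n}=P_{v_n}$, and $\varphi(y)=\varphi(P_{v_n})=1$. So $\varphi$ is determined.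

**The GNS representation.** Let $\Omega$ be the cyclic vector. Then
$$\langle\lambda_\xi(\pi(h))\Omega,\lambda_\xi(\pi(h'))\Omega\rangle=\varphi_\xi(\pi(h'^{-1}h)),$$
which by the values just computed (with $u$ empty) is $1$ if $h\xi=h'\xi$ and $0$ otherwise. Two unit vectors with inner product $1$ are equal, so $\delta_{h\xi}:=\lambda_\xi(\pi(h))\Omega$ are well-defined orthonormal vectors, and $\Omega=\delta_\xi$. Next, $\|\lambda_\xi(P_w)\Omega\|^2=\varphi_\xi(P_w)$ is $1$ or $0$ according to whether $w$ is a prefix of $\xi$. As $\lambda_\xi(P_w)$ is a projection, $\lambda_\xi(P_w)\Omega$ is $\Omega$ or $0$ accordingly. Hence $\lambda_\xi(\pi(h)P_u)\Omega$ is $\delta_{h\xi}$ or $0$, and by (3) the vectors $\delta_{h\xi}$ span a dense subspace. This identifies the space with $\ell^2(G\xi)$. Finally $P_u\pi(h)=\pi(h)P_{h^{-1}(u)}$ by (2), so $\lambda_\xi(P_u)\delta_{h\xi}$ is $\delta_{h\xi}$ if $h^{-1}(u)$ is a prefix of $\xi$, equivalently if $u$ is a prefix of $h\xi$, and is $0$ otherwise. $\square$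

**Lemma 10.** For every unital representation $\sigma$ of $B$ on a non-zero Hilbert space $H$, $\ker\sigma\subset\ker\lambda_\xi$.

*Proof.* For fixed $n$ the projections $P_v$, $v\in X^n$, sum to $1$ and are conjugate under $\pi(G)$, by (2) and Lemma 5. So $\sigma(P_{v_n})\ne0$. Choose unit vectors $\zeta_n\in\sigma(P_{v_n})H$. For $n\ge m$ we have $P_{v_m}\ge P_{v_n}$, so $\langle\sigma(P_{v_m})\zeta_n,\zeta_n\rangle=1$. Hence a weak* cluster point of the states $\langle\sigma(\cdot)\zeta_n,\zeta_n\rangle$ takes the value $1$ at every $P_{v_m}$, and by Lemma 9 it is $\varphi_\xi$. All these states vanish on $\ker\sigma$, so $\varphi_\xi$ does. If $y\in\ker\sigma$, then $y_1^*yy_2\in\ker\sigma$ for all $y_1,y_2\in B$, so $\langle\lambda_\xi(y)\lambda_\xi(y_2)\delta_\xi,\lambda_\xi(y_1)\delta_\xi\rangle=\varphi_\xi(y_1^*yy_2)=0$. As $\delta_\xi$ is cyclic, $\lambda_\xi(y)=0$. $\square$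

So $\lambda_\xi$ has the largest kernel among all representations of $B$ on non-zero spaces. It remains to see when this kernel is $0$. Almost invariant vectors in $\ell^2(G\xi)$ make this happen: they recover, inside $\lambda_\xi$, the vector state of the constant function $1\in L^2(\partial T)$.

**Proposition 11.** If (P4) holds at $\xi$, then $B$ is simple.

*Proof.* **Step 1: reduction to faithfulness of $\lambda_\xi$.** A proper closed ideal $I$ of $B$ is the kernel of a unital representation on a non-zero space, namely a faithful representation of $B/I$ composed with the quotient map. By Lemma 10, $I\subset\ker\lambda_\xi$. So it suffices that $\ker\lambda_\xi=0$.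

**Step 2: the target state.** Let $\psi(y)=\langle y1,1\rangle_{L^2(\partial T)}$ for $y\in B$. Then $\psi(\pi(h)P_u)=\langle1_{h(u)\partial T},1\rangle=\mu(h(u)\partial T)=q^{-|u|}$.

**Step 3: almost invariant vectors spread evenly over cylinders.** Let $\eta_k\in\ell^2(G\xi)$ be almost invariant unit vectors. Since $P_{h(u)}=\pi(h)P_u\pi(h)^*$,
$$\langle\lambda_\xi(P_{h(u)})\eta_k,\eta_k\rangle=\langle\lambda_\xi(P_u)\,\lambda_\xi(\pi(h))^*\eta_k,\ \lambda_\xi(\pi(h))^*\eta_k\rangle .$$
Here $\lambda_\xi(\pi(h))^*\eta_k=h^{-1}\eta_k$ differs from $\eta_k$ by a vector whose norm tends to $0$. So $\langle\lambda_\xi(P_{h(u)})\eta_k,\eta_k\rangle-\langle\lambda_\xi(P_u)\eta_k,\eta_k\rangle\to0$. The $q^n$ numbers $\langle\lambda_\xi(P_u)\eta_k,\eta_k\rangle$, $u\in X^n$, sum to $1$, and $G$ is transitive on $X^n$, so their pairwise differences tend to $0$. Hence each tends to $q^{-n}$.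

**Step 4: convergence to $\psi$.** Again by almost invariance,
$$\langle\lambda_\xi(\pi(h)P_u)\eta_k,\eta_k\rangle=\langle\lambda_\xi(P_u)\eta_k,\ \lambda_\xi(\pi(h))^*\eta_k\rangle\ \longrightarrow\ q^{-|u|}=\psi(\pi(h)P_u).$$
The functionals $\langle\lambda_\xi(\cdot)\eta_k,\eta_k\rangle$ have norm $1$, so by (3) $\langle\lambda_\xi(y)\eta_k,\eta_k\rangle\to\psi(y)$ for all $y\in B$.

**Step 5: faithfulness.** Let $y\in\ker\lambda_\xi$. For $y_1,y_2\in B$ the element $y_1yy_2$ is also in $\ker\lambda_\xi$, so Step 4 gives $0=\psi(y_1yy_2)=\langle y\,y_21,\ y_1^*1\rangle$. The space $B1$ contains all $1_{u\partial T}=P_u1$, so it is dense in $L^2(\partial T)$. Hence $y=0$. $\square$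

## 7. Orbit growth of $\mathcal G$ and the proof of Theorem 1

It remains to find almost invariant vectors for $\mathcal G$. Balls in an orbit that grows slowly will do.

**Lemma 12.** Let $G$ be generated by a finite set $\Sigma=\Sigma^{-1}$ with word length $|\cdot|$, let $\xi\in\partial T$ and $D_n=\{g\xi:|g|\le n\}$. If $|D_n|$ is bounded by a polynomial in $n$, then $\ell^2(G\xi)$ has almost invariant unit vectors.

*Proof.* The ratios $|D_{n+1}|/|D_n|$ are at least $1$. If their $\liminf$ were larger than $1$, they would exceed some $1+\varepsilon$ for all large $n$, and $|D_n|$ would grow exponentially. So $\liminf|D_{n+1}|/|D_n|=1$. Put $\eta_n=|D_n|^{-1/2}1_{D_n}$. For $s\in\Sigma$ we have $sD_n\subset D_{n+1}$ and $|sD_n|=|D_n|$, so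
$$\|s\eta_n-\eta_n\|^2=\frac{|sD_n\,\triangle\,D_n|}{|D_n|}=\frac{2\,|sD_n\setminus D_n|}{|D_n|}\le\frac{2\,|D_{n+1}\setminus D_n|}{|D_n|}.$$
Along a subsequence the right side tends to $0$, for all $s\in\Sigma$ at once. For a product $g=s_1\cdots s_r$, the triangle inequality gives $\|g\eta-\eta\|\le\sum_i\|s_i\eta-\eta\|$. So the subsequence is almost invariant. $\square$

**Proposition 13.** (P4) holds for $\mathcal G$ at every regular point.

*Proof.* Use word length with respect to $\{a,b,c,d\}$. Since $a^2=1$ and a product of two letters from $\{b,c,d\}$ is $1$ or a single letter, in a shortest word for $g$ the letters $a$ alternate with letters from $\{b,c,d\}$. So at most $(|g|+1)/2$ letters are from $\{b,c,d\}$. For a letter $x\in\{0,1\}$ compute $g|_x$ by $(gh)|_x=g|_{h(x)}h|_x$. Each $a$ contributes the trivial section, and each $b,c,d$ contributes an element of $\{1,a,b,c,d\}$. Hence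
$$|g|_x|\le\frac{|g|+1}2 .$$
Let $f(R)=\max_{z\in\partial T}|\{gz:|g|\le R\}|$, which is finite because balls in $\mathcal G$ are finite. If $z=xw$, then $gz=g(x)\,g|_x(w)$. There are at most $2$ choices for $g(x)$, and at most $f((R+1)/2)$ for $g|_x(w)$. So $f(R)\le2f((R+1)/2)$. For $R=2^k+1$ we have $(R+1)/2=2^{k-1}+1$, so by iteration $f(2^k+1)\le2^kf(2)$. As $f$ is non-decreasing, it grows at most linearly, and Lemma 12 applies at any regular $\xi$. $\square$

**Proof of Theorem 1.** $\mathcal G$ satisfies (P1)–(P3) by Proposition 4, and (P4) by Proposition 13 and the existence of regular points. If $G$ satisfies (P1)–(P4), then $B$ is simple by Proposition 11 and $C^*_\pi(G)$ is just-infinite by Proposition 8. $\blacksquare$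

## 8. Almost invariant vectors are also necessary

**Proof of Theorem 2.** Let $G$ satisfy (P1)–(P3). The implication (iii)$\Rightarrow$(ii) is Proposition 11, (ii)$\Rightarrow$(i) is Proposition 8, and (iv)$\Rightarrow$(iii) holds because regular points exist. We close the circle.

**Step 1: (i)$\Rightarrow$(iv).** Let $\xi$ be regular. The aim is to transport the invariant vector $1\in L^2(\partial T)$ to $\ell^2(G\xi)$ by comparing norms. By Lemma 9, $\lambda_\xi(\pi(h))\delta_\xi=\delta_{h\xi}$, and $G\xi$ is infinite by Lemma 5, so $\lambda_\xi(A)$ is infinite dimensional. If the kernel of $\lambda_\xi|_A$ were non-zero, (i) would make $\lambda_\xi(A)\cong A/\ker(\lambda_\xi|_A)$ finite dimensional. So $\lambda_\xi|_A$ is injective, hence isometric. Let $Q\subset G$ be finite with $1\in Q$, and $m_Q=|Q|^{-1}\sum_{s\in Q}\pi(s)$. Since $m_Q1=1$ in $L^2(\partial T)$ and $\|m_Q\|\le1$, we have $\|m_Q\|=1$, and so $\|\lambda_\xi(m_Q)\|=1$. Hence there are unit vectors $\eta_k\in\ell^2(G\xi)$ with $\|\lambda_\xi(m_Q)\eta_k\|\to1$. Expanding $\|s\eta_k-s'\eta_k\|^2=2-2\,\mathrm{Re}\langle s\eta_k,s'\eta_k\rangle$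 and summing over $s,s'\in Q$ gives
$$\Big\||Q|^{-1}\sum_{s\in Q}s\eta_k\Big\|^2=1-\frac1{2|Q|^2}\sum_{s,s'\in Q}\|s\eta_k-s'\eta_k\|^2 .$$
The left side tends to $1$, so each term $\|s\eta_k-s'\eta_k\|$ tends to $0$. Taking $s'=1$, $\|s\eta_k-\eta_k\|\to0$ for all $s\in Q$. Now write the countable group $G$ as an increasing union of finite sets $Q_1\subset Q_2\subset\cdots$ containing $1$, and for each $k$ choose a unit vector $\eta_k$ with $\|s\eta_k-\eta_k\|<1/k$ for all $s\in Q_k$. This is (P4) at $\xi$.

**Step 2: amenable $G$.** By Reiter's criterion there are probability measures $p_k\in\ell^1(G)$ with $\|gp_k-p_k\|_1\to0$ for all $g\in G$. Let $\xi$ be regular, and let $\bar p_k$ be the image of $p_k$ under $g\mapsto g\xi$. Push-forward commutes with $G$ and does not increase the $\ell^1$-norm of differences, so $\|g\bar p_k-\bar p_k\|_1\to0$. Put $\eta_k=\bar p_k^{1/2}$, a unit vector in $\ell^2(G\xi)$. As $|\sqrt\alpha-\sqrt\beta|^2\le|\alpha-\beta|$ for $\alpha,\beta\ge0$, we get $\|g\eta_k-\eta_k\|_2^2\le\|g\bar p_k-\bar p_k\|_1\to0$. So (P4) holds.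

**Step 3: contracting $G$.** We bound orbit growth by a polynomial. Let $f(R)=\max_{z}|\{gz:|g|\le R\}|$. Increasing $\rho$ and $M$ if necessary, we may take $0<\rho<1$ and $M\ge0$. For $z=vw$ with $|v|=n$ we have $gz=g(v)\,g|_v(w)$, with at most $q^n$ choices of $g(v)$, and $g|_v\in G$ by (P1). So
$$f(R)\le q^n f(\rho R+M).$$
Put $R_*=M/(1-\rho)$, the fixed point of $R\mapsto\rho R+M$; this map multiplies $R-R_*$ by $\rho$. For $R>R_*+1$ let $k=\lceil\log(R-R_*)/\log(1/\rho)\rceil$. After $k$ iterations the argument is $R_*+\rho^k(R-R_*)\le R_*+1$, so $f(R)\le q^{nk}f(R_*+1)$. Since $k\le1+\log(R-R_*)/\log(1/\rho)$,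
$$q^{nk}\le q^n\,(R-R_*)^{\,n\log q/\log(1/\rho)},$$
which is polynomially bounded in $R$. Lemma 12 gives (P4) at any regular point. $\blacksquare$

## 9. The ideals and finite-dimensional representations of $C^*_\pi(\mathcal G)$

Now $G=\mathcal G$, $q=2$, $A=C^*_\pi(\mathcal G)$, and $K$ is the normal closure of $t=(ab)^2=(ca,ac)$. We use the structure of a finite-dimensional $C^*$-algebra: it is a direct sum of full matrix algebras; its ideals are the partial sums; its irreducible representations are, up to equivalence, the projections to the summands; and each of them is contained in every faithful representation. Also, the image of a direct sum of finitely many pairwise inequivalent irreducible representations of dimensions $d_k$ is $\bigoplus M_{d_k}(\mathbb C)$.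

**An operation on representations.** For a representation $\sigma$ of $A$ on $V$, let $\Phi(\sigma)$ be the restriction to $A$ of the representation $\sigma\otimes\mathrm{id}$ of $A_1\cong M_2(A)$. Since $\pi(g)=\sum_xS_{g(x)}\pi(g|_x)S_x^*$, it acts on $V\otimes\mathbb C^2$ by
$$\Phi(\sigma)(g)(\eta\otimes e_x)=\sigma(g|_x)\eta\otimes e_{g(x)} .$$
Here and below we write $\sigma(g)$ for $\sigma(\pi(g))$. Applying $\Phi$ repeatedly, and using $g|_{xy}=(g|_x)|_y$, we get $\Phi^n(\sigma)(g)(\eta\otimes e_v)=\sigma(g|_v)\eta\otimes e_{g(v)}$ for $v\in X^n$. So $\Phi^n(\sigma)$ is the restriction to $A$ of $\sigma\otimes\mathrm{id}$ on $A_n\cong M_{2^n}(A)$.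

The map $\eta\otimes e_x\mapsto S_x\eta$ carries $E_n\otimes\mathbb C^2$ unitarily onto $S_0E_n\oplus S_1E_n=E_{n+1}$, and by (2) it intertwines $\Phi(\pi|_{E_n})$ with $\pi|_{E_{n+1}}$. It also carries $E_{n-1}\otimes\mathbb C^2$ onto $E_n$ when $n\ge1$. Hence
$$\Phi(\pi|_{E_n})\cong\pi|_{E_{n+1}},\qquad \Phi(\rho_0)\cong\rho_0\oplus\rho_1,\qquad \Phi(\rho_n)\cong\rho_{n+1}\ \ (n\ge1). \tag{4}$$

**Step 1: the irreducible representations of $A/J$ are exactly $\rho_0,\rho_1$.** This determines the base of the tower; everything else is amplification. The element $t$ fixes the first level, so $K$ acts trivially on $E_1$, and $\rho_0,\rho_1$ factor through $A/J$. Let $\mathcal I$ be the set of irreducible representations of $A/J$ up to equivalence. By Lemma 7, $J_1\subset J$, so $A/J$ is a quotient of $A/J_1\subset A_1/J_1\cong M_2(A/J)$, and all of these are finite dimensional. The representation $\bigoplus_{\tau\in\mathcal I}\tau\otimes\mathrm{id}$ is faithful on $M_2(A/J)$. Its restriction to $A/J_1$ is faithful, so it contains every irreducible representation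 of $A/J_1$, in particular those of $A/J$. Pulled back to $A$, this restriction is $\bigoplus_{\tau}\Phi(\tau)$. Thus:

$(*)$ every $\sigma\in\mathcal I$ is contained in $\Phi(\tau)$ for some $\tau\in\mathcal I$.

Each $\tau\in\mathcal I$ is an irreducible representation of the finite group $\mathcal G/K$. There $b$ is central (proof of Proposition 4), so $\tau(b)=\beta=\pm1$, and $c=bd$ gives $\tau(c)=\beta\,\tau(d)$. So $\tau$ is irreducible already on $\langle a,d\rangle$. If $\zeta$ is an eigenvector of $\tau(ad)$ with eigenvalue $\theta$, then $\tau(ad)\tau(a)\zeta=\tau(a)\tau(da)\zeta=\theta^{-1}\tau(a)\zeta$. So the span of $\zeta,\tau(a)\zeta$ is invariant under $\tau(a)$ and $\tau(ad)$, hence under $\tau(d)$. Therefore $\dim\tau\le2$. Moreover $(ad)^2=(da)^2$ since $(ad)^4=1$. This element commutes with $a$ and $d$, and modulo $K$ it commutes with $b$, so $\tau((ad)^2)$ is a scalar, equal to $\pm1$. If it is $+1$, then $\tau(a),\tau(d)$ commute and $\dim\tau=1$. So either $\tau$ is a character, written $(\alpha,\beta,\delta)=(\tau(a),\tau(b),\tau(d))$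 with signs $\alpha,\beta,\delta$, or $\dim\tau=2$ and $\tau((ad)^2)=\tau((da)^2)=-1$.

Let $\sigma\subset\Phi(\tau)$ be as in $(*)$. Since $t\in K$, $\sigma(t)=1$.

*Case $\dim\tau=2$.* As $t=(ca,ac)$, $\Phi(\tau)(t)=\tau(ca)\oplus\tau(ac)=\beta\tau(da)\oplus\beta\tau(ad)$, whose square is $-1$. So $1$ is not an eigenvalue of $\Phi(\tau)(t)$, which contradicts $\sigma(t)=1$. This case does not occur.

*Case $\tau=(\alpha,\beta,\delta)$.* Put $\gamma=\tau(c)=\beta\delta$. Then $\Phi(\tau)$ acts on $\mathbb C^2$ by
$$a\mapsto\begin{pmatrix}0&1\\1&0\end{pmatrix},\qquad b\mapsto\begin{pmatrix}\alpha&0\\0&\gamma\end{pmatrix},\qquad d\mapsto\begin{pmatrix}1&0\\0&\beta\end{pmatrix},\qquad t\mapsto\alpha\gamma\,1 .$$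
From $\sigma(t)=1$ we get $\alpha=\gamma$, so $b\mapsto\alpha1$. If $\beta=1$, then $\delta=\gamma=\alpha$, so $\tau=(\alpha,1,\alpha)$, and $d\mapsto1$. In this case $\Phi(\tau)$ is the sum of the characters $(1,\alpha,1)$ and $(-1,\alpha,1)$, and $\sigma=(\pm1,\alpha,1)$. If $\beta=-1$, then $d\mapsto\mathrm{diag}(1,-1)$ together with the swap acts irreducibly, so $\sigma=\Phi(\tau)$ is two-dimensional.

Consequently every character $\sigma\in\mathcal I$ has the form $(\pm1,\alpha,1)$ with $(\alpha,1,\alpha)\in\mathcal I$. Apply this statement to the character $(\alpha,1,\alpha)$ itself: its last entry must be $1$, so $\alpha=1$. Hence the characters in $\mathcal I$ are among $(1,1,1)=\rho_0$ and $(-1,1,1)=\rho_1$, and both do occur. A two-dimensional $\sigma\in\mathcal I$ would need a character $\tau\in\mathcal I$ with $\beta=-1$, and there is none. So $\mathcal I=\{\rho_0,\rho_1\}$.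

**Step 2: $J_n$ is the kernel of $A\to B(E_{n+1})$.** By Step 1, $\rho_0\oplus\rho_1=\pi|_{E_1}$ is faithful on $A/J$. So $\pi|_{E_1}\otimes\mathrm{id}$ is faithful on $M_{2^n}(A/J)\cong A_n/J_n$, hence on $A/J_n$. Its restriction to $A$ is $\Phi^n(\pi|_{E_1})\cong\pi|_{E_{n+1}}$ by (4).

**Step 3: the $\rho_k$ are irreducible and pairwise inequivalent.** The cases $k=0,1$ are one-dimensional, and $k=2$ was checked in Section 2. Let $k\ge3$ and suppose $\rho_{k-1}$ is irreducible, on $V$. Here $\dim V=2^{k-2}\ge2$, so by Step 1 $\rho_{k-1}$ does not factor through $A/J$, that is, $\rho_{k-1}(J)\ne0$. As $\rho_{k-1}(J)$ is a non-zero ideal of $\rho_{k-1}(A)=B(V)$, it equals $B(V)$. Since $J_1\subset A$, (4) gives $\rho_k(J_1)\cong\Phi(\rho_{k-1})(J_1)=M_2(\rho_{k-1}(J))=M_2(B(V))$, all operators on $V\otimes\mathbb C^2$. So $\rho_k$ is irreducible. The dimensions are $1,1,2,4,8,\dots$, and $\rho_1(a)=-1\ne1=\rho_0(a)$, so no two of the $\rho_k$ are equivalent.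

**Step 4: all non-zero ideals.** Since $E_{n+1}$ is the sum of the spaces of $\rho_0,\dots,\rho_{n+1}$, Steps 2 and 3 give
$$A/J_n\cong\bigoplus_{k=0}^{n+1}M_{d_k}(\mathbb C)\qquad\text{via }\rho_0,\dots,\rho_{n+1}. \tag{5}$$
Let $I$ be a non-zero closed ideal of $A$. By Theorem 1 $B$ is simple, so by Proposition 8 $I\supset J_n$ for some $n$. The ideal $I/J_n$ is a partial sum in (5). Let $F\subset\{0,\dots,n+1\}$ be the set of the missing indices. Then $I=\bigcap_{k\in F}\ker\rho_k=I_F$ and $A/I_F\cong\bigoplus_{k\in F}M_{d_k}(\mathbb C)$. Conversely, let $F$ be a finite set and choose $n$ with $F\subset\{0,\dots,n+1\}$. Then $I_F\supset J_n$, and $J_n\ne0$ because $\dim A=\infty$ and $\dim A/J_n<\infty$. Two different finite sets both fit into $\{0,\dots,n+1\}$ for some $n$, and by (5) they give different ideals. So $F\mapsto I_F$ is the bijection claimed.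

**Step 5: irreducible representations.** The kernel of a non-faithful irreducible representation of $A$ is some $I_F$ by Step 4. So the representation factors through $A/I_F\cong\bigoplus_{k\in F}M_{d_k}(\mathbb C)$, and it is equivalent to $\rho_k$ for some $k\in F$.

**Step 6: infinite sets of levels, and norms.** Let $S\subset\mathbb N$ be infinite and suppose $\bigcap_{k\in S}\ker\rho_k\ne0$. By Step 4 this ideal is some $I_F$ with $F$ finite. Then all $\rho_k$, $k\in S$, factor through the finite-dimensional algebra $A/I_F$, which would have infinitely many inequivalent irreducible representations. This is impossible. So $\bigoplus_{k\in S}\rho_k$ is faithful, hence isometric: $\|x\|=\sup_{k\in S}\|\rho_k(x)\|$. If for some $x\in A$ and $\varepsilon>0$ we had $\|\rho_k(x)\|\le\|x\|-\varepsilon$ for infinitely many $k$, then taking for $S$ the set of these $k$ would contradict this equality. As always $\|\rho_k(x)\|\le\|x\|$, it follows that $\|\rho_k(x)\|\to\|x\|$. $\blacksquare$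

The limit can be watched by hand on $x=1-\pi(d)$. By Section 2, $\rho_0(x)=\rho_1(x)=\rho_2(x)=0$. For $k\ge3$, (4) gives $\rho_k(d)=1\oplus\rho_{k-1}(b)$ and $\rho_{k-1}(b)=\rho_{k-2}(a)\oplus\rho_{k-2}(c)$. The operator $\rho_{k-2}(a)$ has the eigenvalue $-1$: it is $-1$ when $k=3$, and it is a swap of two copies of a non-zero space when $k\ge4$. So $\|\rho_k(x)\|=2$ for all $k\ge3$, and this is $\|x\|$, since $\|x\|\le2$.
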